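# Flattening groups of interval diffeomorphisms by conjugacy

## 1. A piecewise Möbius map made flat

Define $f:[0,1]\to[0,1]$ by
$$f(x)=\frac{x}{1-x}\ \text{ on }[0,\tfrac13],\qquad f(x)=\frac{4x-1}{5x-1}\ \text{ on }[\tfrac13,\tfrac12],\qquad f(x)=\frac1{2-x}\ \text{ on }[\tfrac12,1].$$
The values agree at the break points: $f(\frac13)=\frac12$ and $f(\frac12)=\frac23$. The derivatives on the three pieces are
$$\frac1{(1-x)^2},\qquad \frac1{(5x-1)^2},\qquad \frac1{(2-x)^2}.$$
They agree too, with $f'(\frac13)=\frac94$ and $f'(\frac12)=\frac49$. So $f$ is an increasing $C^1$-diffeomorphism of $[0,1]$ with $f(x)>x$ on $(0,1)$, and $f'(0)=f'(1)=1$. In the middle it is far from the identity in the $C^1$ sense, since $f'$ takes the values $\frac94$ and $\frac49$.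

Can we change coordinates so that $f$ becomes $C^1$-close to the identity? If $h$ is a $C^1$-diffeomorphism, then
$$D(hfh^{-1})(h(x))=\frac{h'(f(x))\,f'(x)}{h'(x)},$$
and we want this close to $1$ for all $x$. Look for a function $v$ with $v\circ f=f'\cdot v$, because $h'=1/v$ would then make the quotient exactly $1$. Put
$$v(x)=\min(x,1-x)^2 .$$
On $[0,\frac13]$ we have $f(x)\le\frac12$ and $v(f(x))=x^2/(1-x)^2=f'(x)v(x)$. On $[\frac13,\frac12]$ we have $f(x)\ge\frac12$ and $1-f(x)=x/(5x-1)$, so $v(f(x))=x^2/(5x-1)^2=f'(x)v(x)$. On $[\frac12,1]$ we have $1-f(x)=(1-x)/(2-x)$, and again $v(f(x))=f'(x)v(x)$. Hence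
$$v(f(x))=f'(x)\,v(x)\qquad\text{for all }x\in[0,1]. \tag{1}$$
But $v$ vanishes at $0$ and $1$, so $1/v$ is not the derivative of a diffeomorphism of $[0,1]$. We therefore cheat by $\delta>0$:
$$h_\delta(x)=\int_0^x\frac{ds}{v(s)+\delta}\Big/\int_0^1\frac{ds}{v(s)+\delta}.$$
By (1),
$$D(h_\delta fh_\delta^{-1})(h_\delta(x))=\frac{(v(x)+\delta)f'(x)}{v(f(x))+\delta}=\frac{v(f(x))+\delta f'(x)}{v(f(x))+\delta}=1+\frac{\delta\,(f'(x)-1)}{v(f(x))+\delta}. \tag{2}$$
Let us bound the last fraction by hand.

* On $[0,\frac13]$: $f'(x)-1=\frac{2x-x^2}{(1-x)^2}\le\frac92x$ and $v(f(x))\ge x^2$. The fraction is at most $\frac92\delta\cdot\frac{x}{x^2+\delta}\le\frac94\sqrt\delta$, since $x/(x^2+\delta)\le 1/(2\sqrt\delta)$.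
* On $[\frac12,1]$, with $z=1-x\in[0,\frac12]$: $0\le1-f'(x)=\frac{2z+z^2}{(1+z)^2}\le 2z$ and $v(f(x))=\frac{z^2}{(1+z)^2}\ge\frac49z^2$. In absolute value the fraction is at most $\frac{2\delta z}{\frac49z^2+\delta}\le\frac32\sqrt\delta$.
* On $[\frac13,\frac12]$: $|f'-1|\le\frac54$, and $f(x)\in[\frac12,\frac23]$ gives $v(f(x))\ge\frac19$. In absolute value the fraction is at most $\frac{45}4\delta$.

For $\delta\le\frac1{25}$ all three bounds are at most $\frac94\sqrt\delta$. So $D(h_\delta fh_\delta^{-1})\to1$ uniformly as $\delta\to0$, and since $0$ is fixed, $h_\delta fh_\delta^{-1}\to\mathrm{id}$ in the $C^1$-topology. The mechanism is visible in (2). Away from the fixed points $v\circ f$ dominates $\delta$. Near the fixed points $\delta$ dominates, but there $f'$ is close to $1$.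

The value $1$ of the derivative at the fixed points matters. Take $k(x)=2x/(1+x)$, which fixes $0$ and $1$ and has $k'(0)=2$. For every diffeomorphism $h$ we have $D(hkh^{-1})(h(0))=k'(0)=2$, so no conjugate of $k$ comes close to the identity.

## 2. From one map to a group

Let $\mathrm{Diff}^1([0,1])$ be the group of $C^1$-diffeomorphisms of $[0,1]$ with the $C^1$-topology.

**Definition (isotopy by conjugacy).** Let $f,g\in\mathrm{Diff}^1([0,1])$. An isotopy by conjugacy from $f$ to $g$ is a family $(h_tfh_t^{-1})_{t\in[0,1)}$, where $(h_t)_{t\in[0,1)}$ is a continuous path of $C^1$-diffeomorphisms of $[0,1]$, such that $h_tfh_t^{-1}\to g$ in the $C^1$-topology as $t\to1$. A subgroup $G$ is isotopic by conjugacy to $g$ if a single path $(h_t)$ works for every $f\in G$.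

In Section 1, the path $t\mapsto h_{1-t}$ (that is, $\delta=1-t$) is an isotopy by conjugacy from $f$ to $\mathrm{id}$. The same path serves all powers $f^n$, because $h_\delta f^nh_\delta^{-1}=(h_\delta fh_\delta^{-1})^n$. So the cyclic group generated by $f$ is isotopic by conjugacy to the identity. If a group $G$ is isotopic by conjugacy to some $g$, then $g=\mathrm{id}$, because $\mathrm{id}\in G$ and $h_t\,\mathrm{id}\,h_t^{-1}=\mathrm{id}$. The identity is the only possible target.

**Definition (hyperbolic fixed point).** A fixed point $p$ of $f$ is hyperbolic if $f'(p)\ne1$.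

The point $0$ is hyperbolic for $2x/(1+x)$ and is not hyperbolic for the map $f$ of Section 1. As we saw with $k$, a hyperbolic fixed point of one element of $G$ prevents $G$ from being isotopic by conjugacy to the identity. For cyclic groups it is known to be the only obstruction: a $C^1$-diffeomorphism $f$ of $[0,1]$ is isotopic to the identity by $C^1$-conjugacy if and only if $f'(p)=1$ at every fixed point $p$. Eglantine Farinelli, "Conjugacy classes of diffeomorphisms of the interval in C1-regularity", arXiv:1208.4771 (2012), asks which groups are isotopic by conjugacy to the identity. Is a hyperbolic fixed point still the only obstruction? Two examples show what the question involves.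

**Example 1 (generators are not enough).** Let
$$f_1(x)=x+x^2(1-x)^2,\qquad f_2(x)=x+2x^2(1-x)^3 .$$
Then $f_1'(x)=1+2x(1-x)(1-2x)\ge\frac12$, because $x(1-x)\le\frac14$. Next, $f_2'(x)=1+2x(1-x)^2(2-5x)$. This is at least $1$ for $x\le\frac25$. For $x\ge\frac25$ we use $x(1-x)\le\frac14$ and $(1-x)(5x-2)\le\frac9{20}$ (the maximum, at $x=\frac7{10}$) to get $f_2'\ge1-\frac9{40}>0$. Both maps are diffeomorphisms whose only fixed points are $0$ and $1$, with derivative $1$ there. But $f_1(\frac12)=f_2(\frac12)=\frac9{16}$, so $f_2^{-1}f_1$ fixes $\frac12$, with derivative $f_1'(\frac12)/f_2'(\frac12)=1/\frac78=\frac87$. The group generated by $f_1,f_2$ is obstructed although neither generator is. The hypothesis must be imposed on every element.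

**Example 2 (a nonabelian group without hyperbolic fixed points).** Keep $f$ from Section 1, let $I=[\frac13,\frac12]$, and let $a$ be the identity outside $I$ and $a(x)=x+(x-\frac13)^2(\frac12-x)^2$ on $I$. The derivative of the added term is $2(x-\frac13)(\frac12-x)(\frac56-2x)$. It is smaller than $1$ in absolute value and vanishes at the endpoints of $I$, so $a$ is a $C^1$-diffeomorphism, with $a(x)>x$ inside $I$. Let $G_0$ be generated by $f$ and $a$. Since $f(\frac13)=\frac12$ and $f$ has no fixed point in $(0,1)$, the intervals $I_k=f^k(I)$, $k\in\mathbb Z$, tile $(0,1)$, consecutive ones sharing an endpoint. The maps $a_k=f^kaf^{-k}$ are supported in $I_k$, hence commute. The group $B$ that they generate is normalized by $f$. So every element of $G_0$ is $f^nb$ with $b\in B$, and $b$ is the identity near $0$ and $1$. If $n\ne0$, then $f^nb$ carries $[f^k(\frac13),f^{k+1}(\frac13))$ to $[f^{k+n}(\frac13),f^{k+n+1}(\frac13))$, so its only fixed points are $0$ and $1$, with derivative $1$. If $n=0$, then on $I_k$ the map $b$ is $f^ka^mf^{-k}$ for some $m$. Either $m=0$ and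 $b$ is the identity there, or its fixed points in $I_k$ are the endpoints, with derivative $1$. No element of $G_0$ has a hyperbolic fixed point, and $G_0$ is not abelian, as $faf^{-1}=a_1\ne a$.

The answer to the question is yes. No countability or finite generation is needed, and there is a quantitative supplement. For an increasing diffeomorphism $f$ put
$$L(f)=\sup|\log Df| .$$
A word of length $n$ in a set $T\subset G$ is a product of $n$ elements of $T$, repetitions allowed.

**Theorem A.** Let $G\subset\mathrm{Diff}^1([0,1])$ be any subgroup. The following are equivalent.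

* (A1) $f'(p)=1$ for every $f\in G$ and every fixed point $p$ of $f$.
* (A2) $G$ is isotopic by conjugacy to the identity.
* (A3) There are $C^1$-diffeomorphisms $h_n$ with $h_nfh_n^{-1}\to\mathrm{id}$ in the $C^1$-topology for every $f\in G$.
* (A4) $G$ consists of increasing diffeomorphisms, and for every finite $S\subset G$ one has $\max\{\sup|\log Dw|: w\text{ a word of length}\le n\text{ in }S\cup S^{-1}\}=o(n)$.

When these hold, the path $(h_t)_{t\in[0,1)}$ in (A2) can be chosen so that moreover $h_0=\mathrm{id}$; the convergence $h_tfh_t^{-1}\to\mathrm{id}$ is uniform for $f$ in any $C^1$-compact subset of $G$; and, for every $f\in G$ and $t\in[0,1)$,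
$$\sup|\log D(h_tfh_t^{-1})|\le2\sup|\log Df|+\eta(t),$$
where $\eta:[0,1)\to[0,1]$ does not depend on $f$ and $\eta(t)\to0$ as $t\to1$.

**Theorem B (circle).** Let $G$ be a subgroup of $\mathrm{Diff}^1_+(\mathbb R/\mathbb Z)$. There is a continuous path $(h_t)_{t\in[0,1)}$ in $\mathrm{Diff}^1_+(\mathbb R/\mathbb Z)$ with $h_0=\mathrm{id}$ such that, for each $f\in G$, $h_tfh_t^{-1}$ converges in the $C^1$-topology to a rotation (necessarily $R_{\rho(f)}$, with $\rho(f)$ the rotation number), if and only if no element of $G$ has a hyperbolic fixed point.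

## 3. Conjugacy as a cocycle problem

This section turns "find $h$" into "find a continuous function $u$".

If (A1) holds, all elements of $G$ are increasing: a decreasing homeomorphism of $[0,1]$ has a fixed point, where its derivative, if it exists, is $\le0$, hence not $1$. For increasing diffeomorphisms, $\log D(fg)=(\log Df)\circ g+\log Dg$ gives $L(fg)\le L(f)+L(g)$, and $\log Df^{-1}(f(x))=-\log Df(x)$ gives $L(f^{-1})=L(f)$.

**Definition (the cocycle $c_u$).** For a continuous function $u$ on $[0,1]$ and an increasing diffeomorphism $f$, put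
$$c_u(f)=u\circ f-u+\log Df,\qquad h_u(x)=\int_0^xe^u\Big/\int_0^1e^u .$$

The map $h_u$ is an increasing $C^1$-diffeomorphism of $[0,1]$. If $u$ varies continuously in sup norm, so does $h_u'=e^u/\int_0^1e^u$, hence $h_u$ varies continuously in the $C^1$-topology. The $h_\delta$ of Section 1 is $h_u$ for $u=-\log(v+\delta)$. Since $\log h_u'$ is $u$ minus a constant, the chain rule gives $\log D(h_ufh_u^{-1})(h_u(x))=c_u(f)(x)$. Therefore, in sup norm,
$$L(h_ufh_u^{-1})=\|c_u(f)\|. \tag{3}$$
Two properties do most of the bookkeeping. First,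
$$c_u(fg)=u\circ f\circ g-u\circ g+(\log Df)\circ g+u\circ g-u+\log Dg=c_u(f)\circ g+c_u(g),$$
so
$$\|c_u(fg)\|\le\|c_u(f)\|+\|c_u(g)\|. \tag{4}$$
Second, for fixed $f$ the expression $c_u(f)$ is affine in $u$, so for $\lambda\in[0,1]$
$$\|c_{(1-\lambda)u+\lambda u'}(f)\|\le\max\bigl(\|c_u(f)\|,\|c_{u'}(f)\|\bigr). \tag{5}$$
Finally, an increasing diffeomorphism $F$ of $[0,1]$ satisfies $e^{-L(F)}\le F'\le e^{L(F)}$, hence $|F'-1|\le e^{L(F)}-1$. Since $F(0)=0$, also $|F-\mathrm{id}|\le e^{L(F)}-1$. So convergence $L(F_t)\to0$ is the same as convergence to the identity in $C^1$.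

For a finite set $S\subset G$ and $\varepsilon>0$ we thus want one continuous $u$ with $\|c_u(s)\|\le\varepsilon$ for all $s\in S$.

## 4. Invariant densities, averages, and a supremum

**Invariant densities.** The obvious plan is to imitate Section 1: find a continuous $v\ge0$ with $v\circ g=g'\cdot v$ for all $g\in G$, and use $u_\delta=-\log(v+\delta)$. For the group $G_0$ of Example 2 this stops working at a definite point. If $v>0$ on all of $I$, then for $x$ inside $I$ the integral $\int_x^{a(x)}ds/v(s)$ has derivative $a'(x)/v(a(x))-1/v(x)=0$, so it equals a constant $c>0$. Adding over $x,a(x),\dots,a^{K-1}(x)$ gives $Kc\le\int_Ids/v<\infty$ for all $K$, which is absurd. So $v(z)=0$ for some $z\in I$. If $z$ is inside $I$, then $v(a^k(z))=0$ for all $k\in\mathbb Z$, and by continuity $v$ vanishes at the endpoints of $I$. If $z$ is an endpoint, then since $f(\frac13)=\frac12$ and $v\circ f=f'v$, $v$ vanishes at both. Either way $v(\frac13)=v(\frac12)=0$, and by (2)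
$$c_{u_\delta}(f)(\tfrac13)=\log f'(\tfrac13)=\log\tfrac94\qquad\text{for every }\delta>0 .$$
The density must vanish at points where $f$ is not flat.

**Averages.** We do not need exact invariance, only an error $\varepsilon$. For one map $f$, let $u=\frac1n\sum_{k=0}^{n-1}\log Df^k$. Since $(\log Df^k)\circ f=\log Df^{k+1}-\log Df$, the sum telescopes and
$$c_u(f)=\tfrac1n\log Df^n .$$
This is small as soon as $L(f^n)=o(n)$. The telescoping used that the set $\{0,\dots,n-1\}$ hardly changes when it is shifted by $1$. Condition (A1) provides no family of finite subsets of $G$ that every $s\in S$ moves only a little, so for a general group we have nothing to average over.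

**A supremum instead of an average.** Suppose $S=S^{-1}$ is finite and set
$$u(x)=\sup_w\bigl(\log Dw(x)-\varepsilon|w|\bigr),$$
the supremum over words $w$ in $S$ of length $|w|$. Suppose for now that it is finite. If we first apply $s$ and then the word $w$, we obtain a longer word, and $u(x)\ge\log Ds(x)-\varepsilon+u(s(x))$. That is, $c_u(s)\le\varepsilon$. The same inequality for $s^{-1}$ at the point $s(x)$ gives $-c_u(s)\le\varepsilon$. An inequality for all words has replaced the cancellation.

Try it on the map $f$ of Section 1, with $S=\{f,f^{-1}\}$. Only powers matter, because a word that reduces to $f^m$ has length at least $|m|$. Take $x=1/(n+2)$ with $n\ge0$. For $0\le m\le n$ one has $f^m(x)=x/(1-mx)$ and $\log Df^m(x)-\varepsilon m=-2\log(1-mx)-\varepsilon m$, which is convex in $m$ and so largest at $m=0$ or $m=n$, where $f^n(x)=\frac12$. For $m>n$, $\log Df^m(x)=\log v(f^m(x))-\log v(x)$ is smaller than for $m=n$, and the cost is larger. For $m<0$, $f^m(x)=x/(1+|m|x)$ has derivative less than $1$. Hence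
$$u\Bigl(\frac1{n+2}\Bigr)=\max\bigl(0,\ 2\log(1+\tfrac n2)-\varepsilon n\bigr).$$
As the point approaches $0$ this first follows the growth of $-\log v$ and then drops to $0$.

At a hyperbolic fixed point $p$ of some $s\in S$ with $\log s'(p)>\varepsilon$, the words $s^n$ give $u(p)=\infty$. So (A1) has to enter in the proof that the supremum is finite. This is the heart of the matter, in Section 6.

**Uncountable groups.** For countable $G$, exhaust $G$ by finite sets $S_n$, take $u_n$ for $S_n$ and $\varepsilon=\frac1n$, and interpolate using (5). If $G$ is uncountable, one can still choose $S_n$ increasing to a dense subset of $G$. For $f\in G$ near some $g\in S_m$ write $f=gk$ with $L(k)$ small. Then (4) asks for control of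
$$c_{u_n}(k)=u_n\circ k-u_n+\log Dk ,$$
and $u_n\circ k-u_n$ depends on how steep $u_n$ is, about which nothing uniform in $n$ is known. Already in Section 1 the function $-\log(v+\delta)$ has slope $-1/\sqrt\delta$ at $x=\sqrt\delta$. The remedy is to let every element of $G$ appear in the words. A letter outside $S$ earns nothing and pays $L(g)+\varepsilon$. This forces $|u\circ g-u|\le L(g)+\varepsilon$ for all $g\notin S$ at once.

## 5. The words, their values, and the key proposition

**Proposition 1.** Let $G$ satisfy (A1), let $S=S^{-1}\subset G$ be finite, and let $\varepsilon>0$. There is a continuous $u:[0,1]\to[0,\infty)$ such that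

* (i) $\|c_u(s)\|\le\varepsilon$ for all $s\in S$;
* (ii) $\|c_u(g)\|\le2L(g)+\varepsilon$ for all $g\in G$.

From here through the proof of Proposition 1, a word is a finite, possibly empty, sequence $w=(g_1,\dots,g_k)$ of elements of $G$, and $g_1$ acts first: given $x\in[0,1]$, put $x_0=x$ and $x_i=g_i(x_{i-1})$.

**Definition (value of a word).** For $\varepsilon>0$ set
$$a_i=\begin{cases}\log Dg_i(x_{i-1})&g_i\in S\\0&g_i\notin S\end{cases},\qquad \kappa_i=\begin{cases}\varepsilon&g_i\in S\\L(g_i)+\varepsilon&g_i\notin S\end{cases},\qquad d_i=a_i-\kappa_i,$$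
and $V_\varepsilon(w,x)=\sum_{i=1}^kd_i$. Let $M=\max_{s\in S}L(s)$, with $M=0$ if $S=\emptyset$. Then $d_i\le a_i\le M$.

If all letters lie in $S$, then $V_\varepsilon(w,x)=\log D(g_k\cdots g_1)(x)-\varepsilon k$, the expression of Section 4. The one-letter word $(g)$ with $g\notin S$ has value $-L(g)-\varepsilon$ at every $x$. The function of Proposition 1 will be $u(x)=\sup_wV_\varepsilon(w,x)$.

## 6. Record times bound the supremum

**Lemma 2.** Let $G$ satisfy (A1) and let $S=S^{-1}\subset G$ be finite. For each $\varepsilon>0$ there is a constant $C_\varepsilon<\infty$, depending only on $S$ and $\varepsilon$, with $V_\varepsilon(w,x)\le C_\varepsilon$ for all words $w$ and all $x\in[0,1]$.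

The only way to use (A1) is to exhibit an element of $G$ with a hyperbolic fixed point. If a word has large value, many of its partial compositions expand at points of the orbit, so their inverses contract there. If $x_i$ and $x_j$ are close, the inverse of the piece from time $i$ to time $j$ sends $x_j$ to $x_i$ near $x_j$, and a contraction of a neighborhood of $x_j$ into itself has a fixed point. For arbitrary $i<j$ this fails: contraction at the single point $x_j$ does not give contraction on a neighborhood whose size is independent of the word. It does when $j$ is a record.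

**Definition (record).** Fix $w,x$ and put $D_j=\sum_{m\le j}d_m$ for $0\le j\le k$, so $D_0=0$. An index $j\ge1$ is a record if $D_j>D_i$ for all $0\le i<j$.

For instance, if $(D_0,\dots,D_5)=(0,-1,2,1,2,3)$, the records are $j=2$ and $j=5$. The index $4$ only ties with $2$.

*Proof of Lemma 2.*

**Step 1: fix a scale that does not depend on the word.** By uniform continuity choose $r>0$ with $|\log Ds(y)-\log Ds(z)|\le\varepsilon/2$ for all $s\in S$ and $|y-z|\le r$. Let $\rho=r(1-e^{-\varepsilon/2})$.

**Step 2: from a record, every backward composition contracts on the whole scale $r$.** Let $j$ be a record and $J=[x_j-r,x_j+r]\cap[0,1]$. For $0\le m\le j$ let $\Gamma_m=g_{m+1}^{-1}\circ\cdots\circ g_j^{-1}$, with $\Gamma_j=\mathrm{id}$, so that $\Gamma_m(x_j)=x_m$. We claim that on $J$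
$$\log D\Gamma_m\le-(D_j-D_m)-(j-m)\tfrac\varepsilon2 . \tag{6}$$
We use descending induction on $m$. For $m=j$ both sides are $0$. Suppose (6) holds for some $m\ge1$. As $j$ is a record, $D_j\ge D_m$, so (6) gives $D\Gamma_m\le1$ on the interval $J$. Hence $|\Gamma_m(y)-x_m|\le|y-x_j|\le r$ for $y\in J$. Now $\Gamma_{m-1}=g_m^{-1}\circ\Gamma_m$, and there are two cases.

* If $g_m\in S$, then $g_m^{-1}\in S$. Step 1 applies to the points $\Gamma_m(y)$ and $x_m$, and $\log Dg_m^{-1}(x_m)=-\log Dg_m(x_{m-1})=-a_m$. So
$$\log Dg_m^{-1}(\Gamma_m(y))\le-a_m+\tfrac\varepsilon2=-(d_m+\varepsilon)+\tfrac\varepsilon2=-d_m-\tfrac\varepsilon2 .$$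
* If $g_m\notin S$, then $d_m=-L(g_m)-\varepsilon$ and
$$\log Dg_m^{-1}(\Gamma_m(y))\le L(g_m)=-d_m-\varepsilon\le-d_m-\tfrac\varepsilon2 .$$

Here we see why letters outside $S$ must pay $L(g)$: no modulus of continuity is available for them, and none is needed. In both cases, adding the bound to (6) and using $D_j-D_m+d_m=D_j-D_{m-1}$ gives (6) for $m-1$.

**Step 3: records occur at separated points, by (A1).** Let $i<j$ be records and suppose $|x_i-x_j|\le\rho$. By (6) with $m=i$ and $D_j\ge D_i$, we have $D\Gamma_i\le e^{-(j-i)\varepsilon/2}\le e^{-\varepsilon/2}$ on $J$. As $\Gamma_i(x_j)=x_i$,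
$$\Gamma_i(J)\subset[x_i-re^{-\varepsilon/2},\,x_i+re^{-\varepsilon/2}]\cap[0,1]\subset J ,$$
the last inclusion because $\rho+re^{-\varepsilon/2}=r$. A continuous self-map of the interval $J$ has a fixed point $p\in J$, by the intermediate value theorem. So $\Gamma_i\in G$ has a fixed point $p$ with $D\Gamma_i(p)\le e^{-\varepsilon/2}<1$, contradicting (A1). Hence the points $x_j$, $j$ a record, are pairwise at distance $>\rho$ in $[0,1]$, and there are at most $1+1/\rho$ records.

**Step 4: few records mean a bounded value.** Let $j_1<\dots<j_n$ be the records. Before time $j_1$ all $D_i\le0$, since the first $i$ with $D_i>0$ would be a record. In the same way, $D_i\le D_{j_q}$ for $j_q\le i<j_{q+1}$, and also for all $i\ge j_n$ when $q=n$. Each $d_i\le M$, so $D_{j_1}\le D_{j_1-1}+M\le M$ and $D_{j_{q+1}}\le D_{j_{q+1}-1}+M\le D_{j_q}+M$. Hence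
$$V_\varepsilon(w,x)=D_k\le nM\le(1+1/\rho)M=:C_\varepsilon ,$$
which also holds if there is no record, because then $D_k\le0$. The constants $M$, $r$, $\rho$ depend only on $S$ and $\varepsilon$. $\square$

## 7. Continuity of the supremum and the two estimates

*Proof of Proposition 1.* Put
$$u(x)=\sup_wV_\varepsilon(w,x).$$
The empty word gives $u\ge0$, and Lemma 2 gives $u\le C_\varepsilon$.

**Step 1: discard all words except a controlled family.** We want $u$ to be a supremum of equicontinuous functions, so we must bound the lengths and the letters. Every letter pays at least $\varepsilon$, so for a word of length $k$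
$$V_\varepsilon(w,x)=V_{\varepsilon/2}(w,x)-\tfrac{k\varepsilon}2\le C_{\varepsilon/2}-\tfrac{k\varepsilon}2 ,$$
where Lemma 2 was used for $\varepsilon/2$. So words of length $k>N:=\lceil2C_{\varepsilon/2}/\varepsilon\rceil$ have negative value at every $x$. If $k\le N$ but $\sum_{g_i\notin S}L(g_i)>NM$, then
$$V_\varepsilon(w,x)\le\sum_ia_i-\sum_{g_i\notin S}L(g_i)\le NM-\sum_{g_i\notin S}L(g_i)<0$$
at every $x$. The empty word has value $0$. Therefore $u$ is the supremum of $V_\varepsilon(w,\cdot)$ over the set $W$ of words with $k\le N$ and $\sum_{g_i\notin S}L(g_i)\le NM$.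

**Step 2: the controlled family is equicontinuous.** Let $w\in W$. A diffeomorphism $g$ is Lipschitz with constant $e^{L(g)}$. The letters in $S$ contribute at most $e^{NM}$ to the Lipschitz constant of $x\mapsto x_i$, and the other letters at most $e^{NM}$, so $x\mapsto x_i$ is Lipschitz with constant at most $e^{2NM}$. Let $\omega$ be a common (nondecreasing) modulus of continuity of the finitely many functions $\log Ds$, $s\in S$. The numbers $\kappa_i$ do not depend on $x$, and $a_i$ is either $0$ or $\log Dg_i(x_{i-1})$ with $g_i\in S$. So $V_\varepsilon(w,\cdot)$ has modulus of continuity at most $N\omega(e^{2NM}\,\cdot\,)$, the same for all $w\in W$. A finite supremum of functions with a common modulus of continuity has that modulus too, so $u$ is continuous.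

**Step 3: prefix a letter.** For $g\in G$ put $d(g,x)=\log Dg(x)-\varepsilon$ if $g\in S$ and $d(g,x)=-L(g)-\varepsilon$ if $g\notin S$. Prefixing $g$ to a word $w$ gives a word whose value at $x$ is $d(g,x)+V_\varepsilon(w,g(x))$. Taking the supremum over $w$,
$$u(x)\ge d(g,x)+u(g(x)). \tag{7}$$

**Step 4: read off (i) and (ii).** Let $s\in S$. Then (7) says $u(s(x))-u(x)+\log Ds(x)\le\varepsilon$. Applying (7) to $s^{-1}\in S$ at the point $s(x)$, where $\log Ds^{-1}(s(x))=-\log Ds(x)$, gives $u(x)-u(s(x))-\log Ds(x)\le\varepsilon$. Together, $|c_u(s)|\le\varepsilon$, which is (i).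

Let $g\notin S$. Then $g^{-1}\notin S$, and (7) for $g$ at $x$ and for $g^{-1}$ at $g(x)$, with $L(g^{-1})=L(g)$, gives $|u(g(x))-u(x)|\le L(g)+\varepsilon$. Hence $\|c_u(g)\|\le2L(g)+\varepsilon$. For $g\in S$, (ii) follows from (i). $\square$

## 8. One path for the whole group: proof of Theorem A

We prove (A1)$\Rightarrow$(A2)$\Rightarrow$(A3)$\Rightarrow$(A1) and (A1)$\Leftrightarrow$(A4).

**Step 1: construct the path.** Assume (A1). The space $C^1([0,1])$ is a separable metric space, and subsets of separable metric spaces are separable, so $G$ contains a countable $C^1$-dense subset $\{q_1,q_2,\dots\}$ (repetitions allowed). Let $S_n=\{q_1^{\pm1},\dots,q_n^{\pm1}\}$ and let $u_n$ be given by Proposition 1 for $S_n$ and $\varepsilon=\frac1n$, $n\ge1$. Put $u_0=0$ and $t_n=1-\frac1{n+1}$ for $n\ge0$. For $t=(1-\lambda)t_n+\lambda t_{n+1}$ with $\lambda\in[0,1]$, set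
$$u_t=(1-\lambda)u_n+\lambda u_{n+1},\qquad h_t=h_{u_t}$$
(so at the time $t=t_n$ the function is $u_n$). As $u_t$ varies continuously in sup norm, $(h_t)_{t\in[0,1)}$ is a continuous path of $C^1$-diffeomorphisms, and $h_0=h_{u_0}=\mathrm{id}$. By (3) and (5), for $t\in[t_n,t_{n+1}]$,
$$L(h_tfh_t^{-1})\le\max\bigl(\|c_{u_n}(f)\|,\|c_{u_{n+1}}(f)\|\bigr). \tag{8}$$

**Step 2: the uniform bound.** By (ii), $\|c_{u_n}(f)\|\le2L(f)+\frac1n$ for $n\ge1$, and $\|c_{u_0}(f)\|=L(f)$. So (8) gives $L(h_tfh_t^{-1})\le2L(f)+\eta(t)$ with $\eta(t)=\frac1n$ on $[t_n,t_{n+1})$ for $n\ge1$ and $\eta=1$ on $[0,t_1)$. This $\eta$ takes values in $[0,1]$, does not depend on $f$, and tends to $0$.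

**Step 3: nearby elements have a quotient with small $L$.** To use density, we show that if $f\in G$ is fixed and $g\to f$ in $C^1$, then $L(g^{-1}f)\to0$. Given $x$, let $y=g^{-1}(f(x))$, so $f(x)=g(y)$. Then
$$|\log D(g^{-1}f)(x)|=|\log Df(x)-\log Dg(y)|\le|\log Df(x)-\log Df(y)|+\|\log Df-\log Dg\| ,$$
$$|x-y|=|f^{-1}(f(x))-f^{-1}(f(y))|\le\mathrm{Lip}(f^{-1})\,|g(y)-f(y)|\le\mathrm{Lip}(f^{-1})\,\|g-f\| .$$
As $g\to f$, $|x-y|\to0$ uniformly in $x$, so the first term on the right tends to $0$ by uniform continuity of $\log Df$. The second tends to $0$ because $Dg\to Df$ uniformly and $Df$ is bounded away from $0$.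

**Step 4: convergence.** Let $f\in G$ and $\delta>0$. By Step 3 and density there are $m$ and $g\in S_m$ with $L(g^{-1}f)<\delta$. For $n\ge m$ we have $g\in S_n$. Writing $f=g\cdot(g^{-1}f)$ and using (4), then (i) for $g$ and (ii) for $g^{-1}f$,
$$\|c_{u_n}(f)\|\le\|c_{u_n}(g)\|+\|c_{u_n}(g^{-1}f)\|\le\tfrac1n+2\delta+\tfrac1n . \tag{9}$$
By (8), $\limsup_{t\to1}L(h_tfh_t^{-1})\le2\delta$. As $\delta$ is arbitrary, $L(h_tfh_t^{-1})\to0$, and by the end of Section 3, $h_tfh_t^{-1}\to\mathrm{id}$ in the $C^1$-topology. The path is the same for all $f\in G$, so (A2) holds.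

**Step 5: uniformity on compact sets.** Let $K\subset G$ be $C^1$-compact and $\delta>0$. For fixed $g$, the function $f\mapsto L(g^{-1}f)$ is continuous, since $\log D(g^{-1}f)=(\log Dg^{-1})\circ f+\log Df$ and $\log Dg^{-1}$ is uniformly continuous. So the sets $\{f\in G:L(g^{-1}f)<\delta\}$, $g\in\bigcup_nS_n$, are open in $G$, and by Step 3 and density they cover $K$. Finitely many cover $K$, with all the corresponding $g$ in one $S_m$. By (8) and (9), $L(h_tfh_t^{-1})\le\frac2n+2\delta$ for all $f\in K$, $t\ge t_n$, $n\ge m$. With the inequalities at the end of Section 3, the $C^1$-convergence is uniform on $K$. This completes (A1)$\Rightarrow$(A2) and the supplement.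

**Step 6: back to (A1).** For (A2)$\Rightarrow$(A3), take the diffeomorphisms $h_{t_n}$. For (A3)$\Rightarrow$(A1), let $f(p)=p$. Then $h_nfh_n^{-1}$ fixes $h_n(p)$ with derivative $f'(p)$, and $D(h_nfh_n^{-1})\to1$ uniformly, so $f'(p)=1$.

**Step 7: the growth condition.** Assume (A1). Elements of $G$ are increasing, by Section 3. Let $S\subset G$ be finite, $\varepsilon>0$, and let $u$ be given by Proposition 1 for $S\cup S^{-1}$ and $\varepsilon$. For a word $w$ (now a product) of length $\le n$ in $S\cup S^{-1}$, (4) and (i) give $\|c_u(w)\|\le\varepsilon n$. Since $\log Dw=c_u(w)-u\circ w+u$, we get $L(w)\le\varepsilon n+2\|u\|$. Here $u$ does not depend on $n$, and $\varepsilon$ is arbitrary, so the maximum in (A4) is $o(n)$. Conversely assume (A4) and let $f(p)=p$ with $f\in G$. Then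
$$n|\log f'(p)|=|\log Df^n(p)|\le L(f^n)=o(n)$$
by (A4) with $S=\{f\}$, so $f'(p)=1$. $\blacksquare$

In particular, every subgroup of $\mathrm{Diff}^1([0,1])$ all of whose elements have derivative $1$ at all their fixed points is isotopic by conjugacy to the identity.

## 9. The circle: proof of Theorem B

Recall the textbook facts. An orientation-preserving homeomorphism $f$ of $\mathbb R/\mathbb Z$ has lifts $F:\mathbb R\to\mathbb R$, increasing and with $F(x+1)=F(x)+1$. The limit $\lim_n(F^n(x)-x)/n$ exists and does not depend on $x$. It is the translation number of $F$, and its class mod $1$ is the rotation number $\rho(f)$. Both numbers are invariant under conjugation by (lifts of) orientation-preserving homeomorphisms, and $\rho$ is continuous for the $C^0$-topology. We write $R_\alpha$ for the rotation by $\alpha$.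

What changes is the last part: $L(F)=0$ holds for every rotation, so $L\to0$ no longer forces convergence to the identity.

**Step 1: Lemma 2 on the circle.** Suppose no element of $G$ has a hyperbolic fixed point. Elements of $G$ preserve orientation, so $L$, $c_u$ (for continuous $u$ on $\mathbb R/\mathbb Z$), words, values and records are defined as before, and (4) and (5) hold with the same proof. Let $|\cdot|$ denote arc distance. In Step 1 of the proof of Lemma 2 take in addition $r<\frac14$, and keep $\rho=r(1-e^{-\varepsilon/2})$. In Step 2 let $J$ be the closed arc of radius $r$ centered at $x_j$. If $D\Gamma_m\le1$ on $J$ and $y\in J$, then the shortest arc from $x_j$ to $y$ lies in $J$, and its image is an arc from $x_m$ to $\Gamma_m(y)$ that is no longer. So $|\Gamma_m(y)-x_m|\le|y-x_j|\le r$, and the induction for (6) goes through with the same two cases.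

For Step 3, let $i<j$ be records with $|x_i-x_j|\le\rho$. By (6), $D\Gamma_i\le e^{-\varepsilon/2}$ on $J$. By the same argument on lengths, $\Gamma_i$ maps $J$ onto an arc contained in the closed arc of radius $re^{-\varepsilon/2}$ about $x_i$, which is contained in $J$ by the triangle inequality. Since $2r<1$, the arc $J$ is homeomorphic to a closed interval, so the continuous self-map $\Gamma_i|_J$ has a fixed point. Its derivative there lies in $(0,1)$, a contradiction. If $n\ge2$ points of the circle are pairwise at distance $>\rho$, the $n$ gaps between neighbors exceed $\rho$ and add up to $1$, so $n<1/\rho$. In all cases there are at most $1+1/\rho$ records. Step 4 concerns only the numbers $D_i$ and is unchanged.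

**Step 2: Proposition 1 on the circle.** In Section 7, Steps 1, 3 and 4 use only Lemma 2, the definition of the values, and $L(g^{-1})=L(g)$. Step 2 uses that $g$ is $e^{L(g)}$-Lipschitz, true for arc distance, and that the $\log Ds$ have a common modulus of continuity, also true for arc distance. So there is a continuous $u:\mathbb R/\mathbb Z\to[0,\infty)$ with (i) and (ii).

**Step 3: the path.** For continuous $u$ on $\mathbb R/\mathbb Z$ let $h_u(x)=\int_0^xe^u/\int_0^1e^u$. As a map of $\mathbb R$ it satisfies $h_u(x+1)=h_u(x)+1$ and has continuous, positive, periodic derivative. So it defines a $C^1$-diffeomorphism of $\mathbb R/\mathbb Z$ that preserves orientation and depends continuously on $u$. Again $\log h_u'$ is $u$ minus a constant, so (3) holds. The space $\mathrm{Diff}^1_+(\mathbb R/\mathbb Z)$ is separable: $f\mapsto(f,f')$ embeds it in the product of the separable metric spaces $C^0(\mathbb R/\mathbb Z,\mathbb R/\mathbb Z)$ and $C^0(\mathbb R/\mathbb Z)$. So the construction of Step 1 of Section 8 gives a continuous path $(h_t)$ with $h_0=\mathrm{id}$ and (8).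 Step 3 of Section 8 holds with arc distances, with the same two displayed inequalities, and Step 4 then gives $L(h_tfh_t^{-1})\to0$ for all $f\in G$.

**Step 4: from small $L$ to a rotation.** Fix a lift $\tilde f$ of $f$, with translation number $\tilde\rho$, and let $F_t$ be its conjugate by a lift of $h_t$. It is a lift of $h_tfh_t^{-1}$ with the same translation number $\tilde\rho$. The $1$-periodic function $\varphi_t=F_t-\mathrm{id}$ has oscillation at most $\sup|F_t'-1|\le e^{L(h_tfh_t^{-1})}-1$. Since
$$F_t^n(x)-x=\sum_{k=0}^{n-1}\varphi_t(F_t^k(x))\in[n\min\varphi_t,\ n\max\varphi_t],$$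
we have $\tilde\rho\in[\min\varphi_t,\max\varphi_t]$. Hence
$$|F_t-\mathrm{id}-\tilde\rho|\le e^{L(h_tfh_t^{-1})}-1\to0 ,$$
and also $F_t'\to1$ uniformly. So $h_tfh_t^{-1}\to R_{\rho(f)}$ in the $C^1$-topology.

**Step 5: the converse, and the limit.** Suppose such a path exists, and let $f\in G$ with $f(p)=p$. Then $f'(p)=D(h_tfh_t^{-1})(h_t(p))$ for every $t$. The right-hand side tends to $1$, since the derivatives converge uniformly to the derivative of a rotation. So $f'(p)=1$, and no element of $G$ has a hyperbolic fixed point. The limiting rotation is $R_{\rho(f)}$, because $\rho(h_tfh_t^{-1})=\rho(f)$ for all $t$ and $\rho$ is continuous for the $C^0$-topology. $\blacksquare$
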